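\title{Jumps of topological entropy at time-one maps of partially hyperbolic flows with two-dimensional center}

\begin{abstract}
Let $X$ be a $C^1$ vector field on a compact manifold whose flow is partially hyperbolic with two-dimensional center. We ask whether topological entropy, as a function on the space of $C^1$ diffeomorphisms, is upper semicontinuous at the time-one map of $X$. The answer is no for some smooth $X$ in every dimension at least four, and yes for every $X$ in dimension three. Such vector fields never have zeros. In general the jump of entropy is at most one half of the supremum of the absolute value of the center exponent, and the constant one half is optimal.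
\end{abstract}

\section{Introduction}

\subsection{The question}

Throughout, $M$ is a compact Riemannian manifold without boundary, and $\operatorname{Diff}^1(M)$ is the group of its $C^1$ diffeomorphisms with the $C^1$ topology. This topology is metrizable, and composition and inversion are continuous in it.

Let $g\in\operatorname{Diff}^1(M)$. A subset of $M$ is \emph{$(n,\delta)$-separated} if any two of its points $x\ne x'$ satisfy $\operatorname{dist}(g^ix,g^ix')\ge\delta$ for some $0\le i<n$. If $s(g,n,\delta)$ is the largest cardinality of such a set, the \emph{topological entropy} of $g$ is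
\[
h_{\mathrm{top}}(g)=\sup_{\delta>0}\ \limsup_{n\to\infty}\frac1n\log s(g,n,\delta).
\]
It is the exponential growth rate of the number of orbits that can be told apart at resolution $\delta$, in the limit of perfect resolution. Write $\limsup_{f\to g}h_{\mathrm{top}}(f)$ for the infimum, over $C^1$ neighborhoods $\mathcal U$ of $g$, of $\sup_{f\in\mathcal U}h_{\mathrm{top}}(f)$, and call
\[
\limsup_{f\to g}h_{\mathrm{top}}(f)-h_{\mathrm{top}}(g)\ \ge 0
\]
the \emph{jump} of entropy at $g$. Entropy is \emph{upper semicontinuous at $g$} if the jump is zero. The danger lies in the supremum over $\delta$: a map $f$ close to $g$ may have many orbits that separate only at a scale $\delta(f)$ that tends to zero as $f\to g$.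

A $C^1$ vector field $X$ on $M$ generates a flow $(\phi_t)_{t\in\mathbb R}$, whose entropy is by definition $h_{\mathrm{top}}(\phi_1)$. Let $E,F$ be $D\phi_t$-invariant subbundles of $TM$. We say that $E$ is \emph{dominated by} $F$ if there are $C>0$ and $0<\sigma<1$ with
\[
\|D\phi_t(x)|_{E_x}\|\cdot\|D\phi_{-t}(\phi_tx)|_{F_{\phi_tx}}\|\le C\sigma^t\qquad(t\ge0,\ x\in M).
\]
The flow is \emph{partially hyperbolic} if there is a $D\phi_t$-invariant splitting $TM=E^s\oplus E^c\oplus E^u$, with dimensions that are constant on each component of $M$, such that $E^s$ is dominated by $E^c$, $E^c$ is dominated by $E^u$, and for some $C>0$, $0<\sigma<1$,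
\[
\|D\phi_t(x)|_{E^s_x}\|\le C\sigma^t,\qquad \|(D\phi_t(x)|_{E^u_x})^{-1}\|\le C\sigma^t\qquad(t\ge0,\ x\in M).
\]
One of $E^s$, $E^u$ may be trivial, but not both. Let $\mathfrak X^1_2(M)$ be the set of $C^1$ vector fields whose flow is partially hyperbolic with $\dim E^c=2$. The flow direction lies in $E^c$ (Lemma~\ref{lem:splitting}), so the center consists of the flow direction and one more direction, on which nothing is assumed beyond domination. We assume from now on that $M$ is connected. This loses nothing: the flow and all diffeomorphisms close to $\phi_1$ preserve each component, and $h_{\mathrm{top}}$ is the maximum over the components.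

Two results are known.
\begin{itemize}
\item[(a)] The entropy of the flow is an upper semicontinuous function of $X$ on $\mathfrak X^1_2(M)$, with the $C^1$ topology.
\item[(b)] If $X\in\mathfrak X^1_2(M)$ and the Lyapunov exponents on $E^c$ of all invariant measures of $\phi_1$ are all nonpositive, or all nonnegative, then $f\mapsto h_{\mathrm{top}}(f)$ is upper semicontinuous at $\phi_1$ on $\operatorname{Diff}^1(M)$.
\end{itemize}
In (a) the perturbations are restricted to flows; in (b) they are arbitrary, but the sign of the center exponents is restricted. The following question, posed in \cite{RSY}, asks whether both restrictions can be dropped.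

\medskip
\noindent\textbf{Question.} \emph{(1) Is $f\mapsto h_{\mathrm{top}}(f)$ upper semicontinuous at $\phi_1$ on $\operatorname{Diff}^1(M)$ for every compact $M$ and every $X\in\mathfrak X^1_2(M)$? (2) Is it so for every $X\in\mathfrak X^1_2(M)$ without zeros?}
\medskip

The simplest examples fall under (b). Let $A=\left(\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right)$ act on $\mathbb T^2$, with eigenvalues $\omega^{\pm1}$, $\omega>1$. Its suspension flow (recalled in Section~\ref{sec:flow}) belongs to $\mathfrak X^1_2$ if we take for $E^c$ the sum of $\mathbb RX$ and the contracting eigendirection; the center exponents are then $0$ and $-\log\omega$. For the suspension of $A\times\mathrm{id}$ on $\mathbb T^2\times S^1$ both center exponents vanish.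

In general one might guess that the answer is yes. Two orbits that stay close forever cannot differ in the directions $E^s$ and $E^u$, so entropy can hide at small scales only along the center plane. In a plane, entropy needs both expansion and contraction: by Ruelle's inequality for $g$ and for $g^{-1}$, an ergodic measure of positive entropy of a surface diffeomorphism $g$ has one positive and one negative exponent. When $X$ has no zeros, the center exponents of an ergodic measure of $\phi_1$ are $0$ and a single number $c$, and so never have opposite signs. The flaw in this guess is that $c$ may be positive for one measure and negative for another, and that an orbit of a perturbation may imitate the two measures in turn, rotating the center plane by a right angle in between.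

\subsection{Results}

Both parts of the question have a negative answer.

\begin{theorem}\label{thm:A}
In every dimension at least $4$ there are a compact manifold $M$ and a $C^\infty$ vector field $X\in\mathfrak X^1_2(M)$ without zeros such that
\[
\limsup_{f\to\phi_1}h_{\mathrm{top}}(f)>h_{\mathrm{top}}(\phi_1).
\]
The maps $f$ can be taken $C^\infty$.
\end{theorem}

This theorem alone settles (1) and (2). The remaining results complete the picture. First, the two parts of the question coincide.

\begin{proposition}\label{prop:zeros}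
If $X\in\mathfrak X^1_2(M)$, then $X$ has no zeros.
\end{proposition}

Next, the jump is controlled by the center exponent. The splitting of a field $X\in\mathfrak X^1_2(M)$ need not be unique: in the suspension of $A$ above, the expanding eigendirection may replace the contracting one in $E^c$. We always fix one splitting and define, for it,
\[
c(x)=\lim_{t\to\infty}\frac1t\log\bigl|\det D\phi_t|_{E^c_x}\bigr|,\qquad c^\pm=\max(\pm c,0),
\]
where $|\det|$ is the factor by which area is multiplied. The limit exists almost everywhere for every $\phi_1$-invariant measure (Lemma~\ref{lem:c}) and is almost everywhere constant for an ergodic one. Let $\chi(X)$ be the supremum of $|c|$ over the ergodic measures of $\phi_1$. All measures are Borel probability measures, and $h_\nu(g)$ is the metric entropy.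

\begin{theorem}\label{thm:B}
Let $X\in\mathfrak X^1_2(M)$.
\begin{itemize}
\item[(i)] If $f_k\to\phi_1$ in $\operatorname{Diff}^1(M)$, $\nu_k$ is $f_k$-invariant and $\nu_k\to\mu$ in the weak* topology, then
\[
\limsup_{k\to\infty}h_{\nu_k}(f_k)\le h_\mu(\phi_1)+\min\Bigl\{\int c^+\,d\mu,\ \int c^-\,d\mu\Bigr\}.
\]
\item[(ii)] $\limsup_{f\to\phi_1}h_{\mathrm{top}}(f)\le h_{\mathrm{top}}(\phi_1)+\frac12\chi(X)$.
\end{itemize}
The constant $\frac12$ is optimal: for every $\eta\in(0,\frac12)$ the examples of Theorem~\ref{thm:A} include one whose jump is at least $(\frac12-\eta)\chi(X)>0$.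
\end{theorem}

Under the hypothesis of (b), one of $c^+$, $c^-$ vanishes almost everywhere for every invariant measure. The minimum in (i) is then zero, and the variational principle gives back (b). Finally, the dimension in Theorem~\ref{thm:A} cannot be lowered.

\begin{theorem}\label{thm:C}
If $\dim M=3$ and $X\in\mathfrak X^1_2(M)$, then $f\mapsto h_{\mathrm{top}}(f)$ is upper semicontinuous at $\phi_1$ on $\operatorname{Diff}^1(M)$.
\end{theorem}

Since $\mathfrak X^1_2(M)\neq\emptyset$ forces $\dim M\ge3$, upper semicontinuity holds for all such $X$ in dimension $3$ and fails for some $X$ in every dimension at least $4$.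

Section~\ref{sec:background} proves Proposition~\ref{prop:zeros} and collects the standard facts that we use. Section~\ref{sec:plane} shows the mechanism behind Theorem~\ref{thm:A} in the plane, and Section~\ref{sec:example} realizes it in a flow and proves the optimality of $\frac12$. Sections~\ref{sec:upper} and~\ref{sec:three} prove the upper bound and Theorem~\ref{thm:C}.

\section{The splitting, the center exponent, and facts on entropy}\label{sec:background}

\subsection{The splitting and the absence of zeros}

Let $X\in\mathfrak X^1_2(M)$, and put $E^{cs}=E^s\oplus E^c$, $E^{cu}=E^c\oplus E^u$. That $E$ is dominated by $F$ means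
\begin{equation}\label{eq:dom}
|D\phi_te|\,|f|\le C\sigma^t\,|D\phi_tf|\,|e|\qquad(e\in E_x,\ f\in F_x,\ t\ge0).
\end{equation}
Writing \eqref{eq:dom} for the vectors $D\phi_{-t}e$, $D\phi_{-t}f$ shows that $F$ is then dominated by $E$ for the reversed flow $\phi_{-t}$. Hence $-X\in\mathfrak X^1_2(M)$, with the same center and with $E^s$ and $E^u$ exchanged. We call this symmetry \emph{time reversal}.

\begin{lemma}\label{lem:splitting}
\begin{itemize}
\item[(i)] $E^{cs}$ is dominated by $E^u$, and $E^s$ is dominated by $E^{cu}$.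
\item[(ii)] The bundles $E^s,E^c,E^u$ are continuous; in particular the projections associated with the splitting are uniformly bounded.
\item[(iii)] $X(x)\in E^c_x$ for every $x\in M$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) By time reversal it suffices to prove the first claim. Domination bounds angles from below: if $C\sigma^T\le\frac12$ and $e\in E^s_x$, $f\in E^c_x$ are unit vectors, then $|D\phi_T(f-e)|\ge\frac12|D\phi_Tf|$ by \eqref{eq:dom}, so $|f-e|$ is bounded below by a constant that depends only on the bounds for $\|D\phi_{\pm T}\|$. Hence $|v^s|+|v^c|\le C'|v|$ for $v=v^s+v^c\in E^{cs}_x$. Both $E^c$ and $E^s$ are dominated by $E^u$, the latter because $E^s$ is contracted and $E^u$ is expanded. Adding \eqref{eq:dom} for $v^s$ and for $v^c$ gives \eqref{eq:dom} for $v$, with a larger constant.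

(ii) Let $TM=E\oplus F$ be one of the two splittings in (i). Let $x_n\to x$ with $E_{x_n}\to E'$ and $F_{x_n}\to F'$ in the Grassmannians. Then \eqref{eq:dom} holds for the pair $E',F'$, so $E'\cap F'=0$ and $T_xM=E'\oplus F'$. Suppose $E'\ne E_x$. The dimensions being equal, there are $v\in E'\setminus E_x$ and $w\in E_x\setminus E'$. The $F_x$-component $f$ of $v$ is nonzero, so \eqref{eq:dom} gives $|D\phi_tv|/|D\phi_tf|\to1$ and $|D\phi_tw|/|D\phi_tv|\to0$ as $t\to\infty$. The same argument with the splitting $E'\oplus F'$ gives $|D\phi_tv|/|D\phi_tw|\to0$, a contradiction. So $E'=E_x$, and $F'=F_x$ by time reversal. Thus $E^{cs},E^u,E^s,E^{cu}$ are continuous. Any limit of planes $E^c_{x_n}$ is a plane contained in $E^{cs}_x\cap E^{cu}_x=E^c_x$, so $E^c$ is continuous too.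

(iii) Since $D\phi_tX(x)=X(\phi_tx)$ and the splitting is invariant, the component $X^u$ satisfies $D\phi_tX^u(x)=X^u(\phi_tx)$, which is bounded by (ii). A nonzero vector of $E^u$ grows exponentially as $t\to\infty$, so $X^u=0$. By time reversal $X^s=0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:zeros}]
Suppose $X(p)=0$. Work in a chart at $p$ and let $L=DX(p)$, so that $D\phi_t(p)=e^{tL}$. For $v\in T_pM$ we have $\frac1tX(p+tv)\to Lv$ as $t\to0$, and $\frac1tX(p+tv)\in E^c_{p+tv}$. By continuity of $E^c$, $Lv\in E^c_p$. On the other hand, $E^s_p$ and $E^u_p$ are invariant under $e^{tL}$ for all $t$, hence under $L$. So $L(E^s_p)\subset E^s_p\cap E^c_p=0$ and $L(E^u_p)\subset E^u_p\cap E^c_p=0$. Thus $D\phi_t(p)$ is the identity on $E^s_p\oplus E^u_p\ne0$, which contradicts the contraction of $E^s$ or the expansion of $E^u$.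
\end{proof}

The proof uses the splitting at all points near $p$; this is where partial hyperbolicity on the whole manifold enters. From now on, $|X|$ is bounded above and bounded away from zero.

\subsection{Facts from ergodic theory}

Let $g\in\operatorname{Diff}^1(M)$ and let $\nu$ be a $g$-invariant measure. Partitions are finite and Borel. We write $H_\nu(\mathcal P)=-\sum_{P\in\mathcal P}\nu(P)\log\nu(P)$ and $H_\nu(\mathcal P\mid\mathcal R)=H_\nu(\mathcal P\vee\mathcal R)-H_\nu(\mathcal R)$, where $\vee$ is the common refinement. The following facts are standard.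

\begin{itemize}
\item[(E1)] \emph{Conditional entropy.} $H_\nu(\mathcal P\vee\mathcal Q\mid\mathcal R)=H_\nu(\mathcal P\mid\mathcal R)+H_\nu(\mathcal Q\mid\mathcal P\vee\mathcal R)$; $H_\nu(\mathcal P\mid\mathcal R)$ does not increase when $\mathcal R$ is refined; $H_\nu(g^{-1}\mathcal P\mid g^{-1}\mathcal R)=H_\nu(\mathcal P\mid\mathcal R)$; and $H_\nu(\mathcal P\mid\mathcal R)\le\sum_{R\in\mathcal R}\nu(R)\log N(R)$, where $N(R)$ is the number of atoms of $\mathcal P$ that meet $R$.
\item[(E2)] \emph{Metric entropy.} The sequence $\frac1nH_\nu(\bigvee_{i<n}g^{-i}\mathcal P)$ converges to its infimum $h_\nu(g,\mathcal P)$, and $h_\nu(g)=\sup_{\mathcal P}h_\nu(g,\mathcal P)$. If the diameters of the atoms of $\mathcal Q_j$ tend to zero, then $h_\nu(g,\mathcal Q_j)\to h_\nu(g)$. Moreover $h_\nu(g^N)=|N|\,h_\nu(g)$ for $N\in\mathbb Z\setminus\{0\}$.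
\item[(E3)] \emph{Variational principle.} $h_{\mathrm{top}}(g)$ is the supremum of $h_\nu(g)$ over invariant measures, and also over ergodic ones.
\item[(E4)] \emph{Oseledets' theorem.} Let $E$ be a continuous $Dg$-invariant subbundle of dimension $e$. For $\nu$-almost every $x$ there are a basis $v_1,\dots,v_e$ of $E_x$ and numbers $\lambda_1(x)\ge\dots\ge\lambda_e(x)$, the \emph{Lyapunov exponents on $E$}, with $\frac1n\log|Dg^nv_i|\to\lambda_i$ as $n\to\pm\infty$. As $n\to+\infty$, the growth rate $\lim\frac1n\log|Dg^nv|$ of each $v\in E_x\setminus\{0\}$ is one of the $\lambda_i$, and $\frac1n\log\|Dg^n|_{E_x}\|\to\lambda_1$, $\frac1n\log|\det Dg^n|_{E_x}|\to\sum_i\lambda_i$. The exponents of $g^{-1}$ are the $-\lambda_i$, and the exponents on a direct sum of such bundles are the exponents on the summands.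
\item[(E5)] \emph{Ruelle's inequality.} $h_\nu(g)\le\int\sum_i\max(\lambda_i,0)\,d\nu$, with the exponents on $TM$. In particular $h_{\mathrm{top}}(g)<\infty$.
\item[(E6)] \emph{Ergodic decomposition.} There is a probability $\hat\nu$ on the set of ergodic measures of $g$ with $\int u\,d\nu=\int(\int u\,dm)\,d\hat\nu(m)$ for every bounded Borel function $u$.
\end{itemize}

\subsection{The center exponent}

Put $J_t(x)=\log|\det D\phi_t|_{E^c_x}|$. This function is continuous in $(t,x)$, and $J_{t+s}(x)=J_s(x)+J_t(\phi_sx)$.

\begin{lemma}\label{lem:c}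
The set where $c(x)=\lim_{t\to\infty}\frac1tJ_t(x)$ exists is invariant under the flow, and $c\circ\phi_s=c$ on it. For every $\phi_1$-invariant measure $\mu$:
\begin{itemize}
\item[(i)] $c$ exists $\mu$-a.e., and $\frac1tJ_{-t}\to-c$ $\mu$-a.e.\ as $t\to\infty$;
\item[(ii)] the Lyapunov exponents on $E^c$ are $0$ and $c$, so $\frac1n\log\|D\phi_n|_{E^c}\|\to c^+$ $\mu$-a.e.;
\item[(iii)] $\int|c|\,d\mu\le\chi(X)$.
\end{itemize}
\end{lemma}

\begin{proof}
Invariance follows from $J_t(\phi_sx)=J_{t+s}(x)-J_s(x)$. For (i), $J_n=\sum_{j=0}^{n-1}J_1\circ\phi_j$ and $J_{-n}=-\sum_{j=1}^{n}J_1\circ\phi_{-j}$; by Birkhoff's theorem the forward and backward averages of $J_1$ converge a.e.\ to the same function, and noninteger times change $J_t$ by a bounded amount. For (ii), the vector $X(x)\in E^c_x$ has growth rate $0$ because $|X|$ is bounded above and away from zero. By (E4), one exponent is $0$ and the sum of the two is $c$. Part (iii) is (E6) applied to the bounded function $|c|$.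
\end{proof}

By (i), time reversal replaces $c$ by $-c$ almost everywhere.

\section{A horseshoe in the center plane}\label{sec:plane}

Think of the center plane as $\mathbb R^2$ with coordinates $w=(y,z)$, where $z$ is the flow direction. Fix $\lambda>0$. A time-one map preserves $z$; suppose that, depending on the region of $M$ visited, it can act on the plane by either of
\[
C(y,z)=(e^{-\lambda}y,z),\qquad E(y,z)=(e^{\lambda}y,z).
\]
These maps alone create nothing: $E^nC^n=\mathrm{id}$. We insert two maps that are $C^1$-close to the identity on bounded sets, a shear and a rotation: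
\[
S(y,z)=\Bigl(y+\frac\varepsilon K\sin Kz,\ z\Bigr),\qquad R=\operatorname{Rot}_{\pi/2q},
\]
with $0<\varepsilon\le1$, $K\ge1$, $q\in\mathbb N$, and $\operatorname{Rot}_{\pi/2}(y,z)=(-z,y)$. The point is that $S-\mathrm{id}$ and its derivative are bounded by $\varepsilon$ \emph{whatever the frequency $K$}. A high frequency gives many oscillations, of tiny amplitude $\varepsilon/K$. The expansion $E^n$ restores the amplitude to order one if $K\approx\varepsilon e^{n\lambda}$. It also multiplies the incoming $y$-coordinate by $e^{n\lambda}$, so this coordinate must first be contracted by $C^n$. Finally $R^q$ moves the oscillating coordinate into the position $z$, where the next shear reads it. Concretely, put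
\begin{equation}\label{eq:constants}
\tau=\tfrac18,\qquad r=\tfrac1{32},\qquad Q=[-r,r]^2,\qquad K=\frac\varepsilon\tau e^{n\lambda},\qquad T=2n+1+q,
\end{equation}
so that $\varepsilon/K=\tau e^{-n\lambda}$, and follow a point through the $T$ maps of the composition $G=R^qE^nSC^n$. With $Y=y+\tau\sin Kz$,
\begin{equation}\label{eq:cycle}
(y,z)\ \overset{C^n}{\longmapsto}\ (e^{-n\lambda}y,z)\ \overset{S}{\longmapsto}\ (e^{-n\lambda}Y,z)\ \overset{E^n}{\longmapsto}\ (Y,z)\ \overset{R^q}{\longmapsto}\ (-z,Y).
\end{equation}
Thus
\[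
G(y,z)=(-z,\ y+\tau\sin Kz);
\]
see Figure~\ref{fig:cycle}. If $w$ and $G(w)$ both lie in $Q$, then $|y|,|z|,|Y|\le r$, and \eqref{eq:cycle} shows that all intermediate points have norm at most $\sqrt2\,r<\frac1{16}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\fill[gray] (-0.1,-1) rectangle (0.1,1);
\draw[dashed] (-1,-1) rectangle (1,1);
\node at (0,-2) {$C^nQ$};
\begin{scope}[shift={(3.5,0)}]
\fill[gray] plot[domain=-1:1,samples=150] ({-0.1+0.4*sin(414*\x)},{\x}) -- plot[domain=1:-1,samples=150] ({0.1+0.4*sin(414*\x)},{\x}) -- cycle;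
\draw[dashed] (-1,-1) rectangle (1,1);
\node at (0,-2) {$SC^nQ$};
\end{scope}
\begin{scope}[shift={(11,0)}]
\fill[gray] plot[domain=-1:1,samples=150] ({-1+4*sin(414*\x)},{\x}) -- plot[domain=1:-1,samples=150] ({1+4*sin(414*\x)},{\x}) -- cycle;
\draw[dashed] (-1,-1) rectangle (1,1);
\node at (0,-2) {$E^nSC^nQ$};
\end{scope}
\begin{scope}[shift={(19,0)},rotate=90]
\fill[gray] plot[domain=-1:1,samples=150] ({-1+4*sin(414*\x)},{\x}) -- plot[domain=1:-1,samples=150] ({1+4*sin(414*\x)},{\x}) -- cycle;
\draw[dashed] (-1,-1) rectangle (1,1);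
\end{scope}
\node at (21.2,-2) {$G(Q)$};
\end{tikzpicture}
\caption{The images (gray) of the square $Q$ (dashed) along the composition $G=R^qE^nSC^n$, with $y$ horizontal and $z$ vertical: contraction in $y$, a shear of small amplitude and high frequency, expansion in $y$, rotation by a right angle. The final image crosses $Q$ once for every half-period of the sine. The picture is schematic, with five crossings.}
\label{fig:cycle}
\end{figure}

The fixed points of $G$ already show what has been gained. They are the points $(-z,z)$ with $2z=\tau\sin Kz$. For $|z|\le r$ this forces $|\sin Kz|\le 2r/\tau=\frac12$, so $|\cos Kz|\ge\sqrt3/2$. The matrix $DG=\left(\begin{smallmatrix}0&-1\\1&\tau K\cos Kz\end{smallmatrix}\right)$ has determinant $1$ and trace $t=\varepsilon e^{n\lambda}\cos Kz$. For $|t|>2$ its eigenvalues are $\mu^{\pm1}$ with $|t|-1\le|\mu|\le|t|$, and $\frac1T\log|\mu|\to\frac\lambda2$ as $n\to\infty$ with $q,\varepsilon$ fixed. Out of maps with exponents $(-\lambda,0)$ and $(\lambda,0)$ we have made saddles with exponents close to $\pm\frac\lambda2$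 per step. The next lemma produces one fixed point, and more generally one branch of a horseshoe, for every half-period of the sine.

\begin{lemma}\label{lem:horseshoe}
Let $K\ge200$, $L=\lfloor\frac{Kr}\pi-\frac16\rfloor$, and $I_l=\bigl[\frac{\pi l}K-\frac\pi{6K},\frac{\pi l}K+\frac\pi{6K}\bigr]$ for $l\in\mathbb Z$, $|l|\le L$. These are $P=2L+1\ge Kr/\pi$ pairwise disjoint intervals contained in $[-r,r]$. For every sequence $(l_m)\in\{-L,\dots,L\}^{\mathbb Z}$ there are points $w_m=(y_m,z_m)\in Q$ with $G(w_m)=w_{m+1}$ and $z_m\in I_{l_m}$ for all $m\in\mathbb Z$.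
\end{lemma}

\begin{proof}
The intervals are disjoint, and they lie in $[-r,r]$ because $\pi L+\frac\pi6\le Kr$. We have $P\ge2(\frac{Kr}\pi-\frac76)+1=\frac{2Kr}\pi-\frac43$, which is at least $\frac{Kr}\pi$ when $K\ge\frac{128\pi}3$, in particular when $K\ge200$.

The equation $G(w_m)=w_{m+1}$ says $y_{m+1}=-z_m$ and $z_{m+1}=y_m+\tau\sin Kz_m$. So orbits of $G$ in $Q$ are the sequences $w_m=(-z_{m-1},z_m)$ with $(z_m)\in[-r,r]^{\mathbb Z}$ and
\begin{equation}\label{eq:recurrence}
z_{m+1}+z_{m-1}=\tau\sin Kz_m\qquad(m\in\mathbb Z).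
\end{equation}
We solve \eqref{eq:recurrence} for the middle term, on the prescribed branch of the arcsine. For $|\xi|\le\frac12$ let $Z_l(\xi)=\frac1K(\pi l+(-1)^l\arcsin\xi)$. Then $Z_l(\xi)\in I_l$, $\sin KZ_l(\xi)=\xi$, and $|Z_l'|\le\frac1K\cdot\frac2{\sqrt3}$. Since $2r/\tau=\frac12$, the map
\[
(z_m)_m\longmapsto\Bigl(Z_{l_m}\Bigl(\frac{z_{m+1}+z_{m-1}}\tau\Bigr)\Bigr)_m
\]
sends $[-r,r]^{\mathbb Z}$ to itself. Its Lipschitz constant for the supremum norm is at most $\frac1K\cdot\frac2{\sqrt3}\cdot\frac2\tau<\frac{19}K<1$. Its fixed point solves \eqref{eq:recurrence} with $z_m\in I_{l_m}$.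
\end{proof}

By \eqref{eq:constants},
\begin{equation}\label{eq:P}
\log P\ge\log\frac{Kr}\pi=n\lambda+\log\frac{\varepsilon}{4\pi}.
\end{equation}
So every $T=2n+1+q$ steps offer about $e^{n\lambda}$ free choices, an entropy gain of about $\lambda/2$ per step when $n$ is large. The parameters $\varepsilon$ and $q$, which measure the size of the perturbation, only contribute bounded terms. The orbits separate at the scale $1/K$ of the gaps between the $I_l$, which tends to zero.

This gain has a price. The sequence of maps $C,\dots,C,S,E,\dots,E,R,\dots,R$ must be dictated by a dynamics in the hyperbolic directions, which has its own entropy $h$, and only orbits with the prescribed pattern contribute. If the base were a full shift with half of the symbols calling $C$ and half calling $E$, prescribing the pattern would cost $\log2$ per step, and the net jump would be $\frac\lambda2-\log2$. So we need a base in which the cost stays bounded while $\lambda$ is large; and $\lambda$ can be large only if the base is strongly hyperbolic, since the center must remain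 dominated. High powers of a hyperbolic toral automorphism have both properties.

\section{The counterexample}\label{sec:example}

\subsection{A full shift of almost full entropy in the torus}

Let $d\ge2$ and let $B\in GL(d,\mathbb Z)$ be hyperbolic, that is, without eigenvalues of modulus one. Such $B$ exist for all $d\ge2$: take a direct sum of copies of $\left(\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right)$ and, for odd $d$, of one companion matrix of $x^3-x-1$, whose real root $x_0$ exceeds $1$ and whose two complex roots have modulus $x_0^{-1/2}$. Let $\mathbb R^d=E^u_B\oplus E^s_B$ be the expanding and contracting subspaces, both nonzero because $|\det B|=1$, and write $\xi=(\xi^u,\xi^s)$. Choose norms on $E^u_B$, $E^s_B$ and $\kappa>1$ with $\|B^{-1}|_{E^u_B}\|\le\kappa^{-1}$ and $\|B|_{E^s_B}\|\le\kappa^{-1}$. For $k\ge1$ put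
\[
A=B^k,\qquad h=\log|\det A|_{E^u_B}|=k\log|\det B|_{E^u_B}|,\qquad\theta=\kappa^{-k}.
\]
Let $\pi:\mathbb R^d\to\mathbb T^d=\mathbb R^d/\mathbb Z^d$ be the projection, let $\operatorname{vol}$ be Lebesgue measure with $\operatorname{vol}\mathbb T^d=1$, and let $\Delta(\rho)=\{|\xi^u|\le\rho,\ |\xi^s|\le\rho\}$. Fix $\rho>0$ such that $\pi$ is injective on $\Delta(\rho)$, and let $V=\operatorname{vol}\Delta(\rho/2)$. Neither $\rho$ nor $V$ depends on $k$.

We code the orbits of $A$ that stay in the box $\pi\Delta(\rho)$ by the integer translation that brings $A\xi$ back to $\Delta(\rho)$. Only translations that already work for the half-size box are admitted; this margin is what makes all sequences of symbols possible. For $\gamma\in\mathbb Z^d$ let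
\[
\Delta_\gamma=\{\xi\in\Delta(\rho/2):A\xi+\gamma\in\Delta(\rho/2)\},\qquad H_\gamma=\pi\{\xi\in\Delta(\rho):A\xi+\gamma\in\Delta(\rho)\},
\]
and let $\mathcal A=\{\gamma:\Delta_\gamma\ne\emptyset\}$, a finite set.

\begin{lemma}\label{lem:boxes}
For all large $k$:
\begin{itemize}
\item[(i)] the compact sets $H_\gamma$, $\gamma\in\mathcal A$, are pairwise disjoint;
\item[(ii)] $\#\mathcal A\ge\frac V2e^h$;
\item[(iii)] for every $(\gamma_m)\in\mathcal A^{\mathbb Z}$ there is $x\in\mathbb T^d$ with $A^mx\in H_{\gamma_m}$ for all $m\in\mathbb Z$; if the sequence is constant, $x$ can be taken fixed by $A$.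
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $x\in H_\gamma\cap H_{\gamma'}$, then $x=\pi(\xi)$ for a unique $\xi\in\Delta(\rho)$. The points $A\xi+\gamma$ and $A\xi+\gamma'$ lie in $\Delta(\rho)$ and have the same projection, so $\gamma=\gamma'$.

(ii) The set $\Delta_\gamma$ is contained in $\{|\xi^s|\le\rho/2,\ |A\xi^u+\gamma^u|\le\rho/2\}$, which is the image of $\Delta(\rho/2)$ under an affine map of determinant $\pm e^{-h}$. So $\operatorname{vol}\Delta_\gamma\le Ve^{-h}$. Let $Q'=\pi\Delta(\rho/2)$. The sets $\pi\Delta_\gamma\subset H_\gamma$ are disjoint, their union is $Q'\cap B^{-k}Q'$, and $\pi$ is injective on $\Delta(\rho)$. Hence $\sum_\gamma\operatorname{vol}\Delta_\gamma=\operatorname{vol}(Q'\cap B^{-k}Q')$. Lebesgue measure is mixing for $B$: for characters $e_a(x)=e^{2\pi i\langle a,x\rangle}$ with $a\ne0$, the integral $\int(e_a\circ B^k)\,\overline{e_{a'}}$ vanishes unless $(B^{\mathsf T})^ka=a'$, which happens for at most one $k$ since no eigenvalue of $B$ is a root of unity. So $\operatorname{vol}(Q'\cap B^{-k}Q')\to V^2$, and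 $\#\mathcal A\cdot Ve^{-h}\ge V^2/2$ for large $k$.

(iii) Assume $\theta\le\frac13$. Let $\gamma\in\mathcal A$, $\xi\in\Delta_\gamma$ and $\xi'=A\xi+\gamma\in\Delta(\rho/2)$. Then
\[
|A^{-1}\gamma^u|=|A^{-1}\xi'^u-\xi^u|\le(1+\theta)\tfrac\rho2,\qquad|\gamma^s|=|\xi'^s-A\xi^s|\le(1+\theta)\tfrac\rho2.
\]
Define $\xi_m=(\xi_m^u,\xi_m^s)$ by
\[
\xi^u_m=-\sum_{j\ge0}A^{-j}\bigl(A^{-1}\gamma^u_{m+j}\bigr),\qquad\xi^s_m=\sum_{j\ge0}A^j\gamma^s_{m-1-j}.
\]
Both have norm at most $\frac\rho2\cdot\frac{1+\theta}{1-\theta}\le\rho$. Moreover $A\xi^u_m+\gamma^u_m=-\sum_{j\ge1}A^{-j}\gamma^u_{m+j}=\xi^u_{m+1}$ and $A\xi^s_m+\gamma^s_m=\sum_{j\ge0}A^j\gamma^s_{m-j}=\xi^s_{m+1}$. So $x=\pi(\xi_0)$ satisfies $A^mx=\pi(\xi_m)\in H_{\gamma_m}$. For a constant sequence $\xi_m$ does not depend on $m$.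
\end{proof}

Let $k$ be so large that also $Ve^h\ge12$. Choose two distinct symbols $\mathsf w,\mathsf o\in\mathcal A$, which will call the shear and the rotation, and split the rest as evenly as possible into disjoint sets $\mathcal A_+$, $\mathcal A_-$. Then $\#\mathcal A_\pm\ge\frac12(\frac V2e^h-3)\ge\frac V8e^h$, that is,
\begin{equation}\label{eq:C0}
\log\#\mathcal A_\pm\ge h-C_0,\qquad C_0=\log(8/V)\ \text{ independent of }k.
\end{equation}
The constant $C_0$ plays the role of $\log2$ in the shift model.

\subsection{The flow}\label{sec:flow}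

We need a circle fiber that is expanded or contracted linearly near $0$, at a rate that we control everywhere. Let $v_0$ be the $1$-periodic function equal to $y$ on $[-\frac14,\frac14]$ and to $\frac12-y$ on $[\frac14,\frac34]$, and let $v$ be its convolution with an even smooth probability density supported in $(-\frac18,\frac18)$. Then $v$ is a $C^\infty$ vector field on $S^1=\mathbb R/\mathbb Z$ with $v(y)=y$ for $|y|\le\frac18$ and $|v'|\le1$. Its flow $\Phi_t$ satisfies $\Phi_t'(y)=\exp\int_0^tv'(\Phi_sy)\,ds\in[e^{-|t|},e^{|t|}]$, and $\Phi_t(y)=e^ty$ if $|y|,|e^ty|\le\frac18$.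

Let $0<\lambda<k\log\kappa$, so that $e^\lambda\theta<1$. By Lemma~\ref{lem:boxes}(i) there is a $C^\infty$ function $a:\mathbb T^d\to[-\lambda,\lambda]$ with $a=\pm\lambda$ on $H_\gamma$ for $\gamma\in\mathcal A_\pm$ and $a=0$ on $H_{\mathsf w}\cup H_{\mathsf o}$. On $\mathbb T^{d+1}=\mathbb T^d\times S^1$ define the diffeomorphism
\[
F(x,y)=(Ax,\Phi_{a(x)}(y)).
\]
Let $M$ be the quotient of $\mathbb T^{d+1}\times\mathbb R$ by the deck transformation $(p,s)\mapsto(F(p),s-1)$, with any Riemannian metric, and let $\phi_t[p,s]=[p,s+t]$ be the \emph{suspension flow}. Its generator $X=\partial_s$ is $C^\infty$ and has no zeros, $\dim M=d+2$, and $\phi_1[p,s]=[F(p),s]$.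

\begin{lemma}\label{lem:flow}
$X\in\mathfrak X^1_2(M)$ with $E^c=\mathbb R\partial_y\oplus\mathbb RX$. Moreover $h_{\mathrm{top}}(\phi_1)\le h$ and $\chi(X)=\lambda$.
\end{lemma}

\begin{proof}
\emph{Invariant bundles.} For $p\in\mathbb T^{d+1}$ and $(\xi,\eta)\in\mathbb R^d\times\mathbb R$ we have $DF_p(\xi,\eta)=(A\xi,\ \ell_p(\xi)+g_p\eta)$, with $\ell_p$ linear, $g_p\in[e^{-\lambda},e^\lambda]$, both continuous in $p$. The line field $\mathbb R\partial_y$ is invariant. We look for the strong bundles as graphs $\{(\xi,\Lambda_p\xi)\}$ of linear forms $\Lambda_p$ on $E^u_B$ or on $E^s_B$. Invariance means $\Lambda_{F(p)}\circ A=\ell_p+g_p\Lambda_p$, which we write as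
\[
\Lambda_{F(p)}=(\ell_p+g_p\Lambda_p)\circ A^{-1}\ \text{ on }E^u_B,\qquad\Lambda_p=g_p^{-1}(\Lambda_{F(p)}\circ A-\ell_p)\ \text{ on }E^s_B.
\]
Each is a fixed-point equation on the Banach space of continuous fields of linear forms, for a map with Lipschitz constant at most $e^\lambda\theta<1$. The solutions give a continuous invariant splitting $T\mathbb T^{d+1}=E^s_F\oplus\mathbb R\partial_y\oplus E^u_F$. The projection $(\xi,\eta)\mapsto\xi$ conjugates $DF^n$ on $E^u_F$, $E^s_F$ to $A^n$ on $E^u_B$, $E^s_B$, and these conjugacies and their inverses are uniformly bounded. On $\mathbb T^{d+1}\times\mathbb R$ the bundles $E^s_F$, $\mathbb R\partial_y\oplus\mathbb R\partial_s$, $E^u_F$ are invariant under the deck transformation and under translations in $s$, so they descend to $D\phi_t$-invariant bundles $E^s,E^c,E^u$ on $M$.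

\emph{Rates.} For $0\le s<1$ and $n=\lfloor s+t\rfloor$ we have $\phi_t[p,s]=[F^n(p),s+t-n]$, so $D\phi_t=DF^n\times\mathrm{id}$ in the coordinates $\mathbb T^{d+1}\times[0,1)$, where the metric of $M$ is comparable to the product metric. Since $|n-t|\le1$, there is $C$ with
\[
\|D\phi_t|_{E^s}\|\le C\theta^t,\qquad\|(D\phi_t|_{E^u})^{-1}\|\le C\theta^t,\qquad\|D\phi_{\pm t}|_{E^c}\|\le Ce^{\lambda t}\qquad(t\ge0).
\]
Both dominations hold with rate $e^\lambda\theta<1$, so $X\in\mathfrak X^1_2(M)$.

\emph{Entropy.} Let $\mu$ be ergodic for $\phi_1$. The exponents on $E^u$ are positive with sum $h$, because $|\det D\phi_n|_{E^u}|$ is comparable to $|\det A^n|_{E^u_B}|=e^{nh}$. Those on $E^s$ are negative with sum $-h$, because $|\det A|=1$. Those on $E^c$ are $0$ and $c$. If $c\le0$, (E5) for $\phi_1$ gives $h_\mu(\phi_1)\le h$. If $c>0$, (E5) for $\phi_{-1}$, whose positive exponents are then those on $E^s$, gives $h_\mu(\phi_1)=h_\mu(\phi_{-1})\le h$. By (E3), $h_{\mathrm{top}}(\phi_1)\le h$.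

\emph{Center exponent.} The area factor $|\det D\phi_n|_{E^c}|$ at $[p,s]$ is comparable to $\prod_{j<n}g_{F^j(p)}$, so $|c|\le\lambda$. For $\gamma\in\mathcal A_+$, Lemma~\ref{lem:boxes}(iii) gives a fixed point $x\in H_\gamma$ of $A$. Then $p=(x,0)$ is fixed by $F$ with $g_p=e^\lambda$, and the Dirac mass at $[p,\frac12]$ is an ergodic measure of $\phi_1$ with $c=\lambda$.
\end{proof}

\subsection{The perturbations}

The open set $\mathbb T^{d+1}\times(0,1)\subset M$ is $\phi_1$-invariant. On it we use coordinates $(x,w)=(x,y,z)$ with $z=s-\frac12$; there $\phi_1(x,y,z)=(Ax,\Phi_{a(x)}(y),z)$. So over $H_\gamma$ and for $|y|$ small, $\phi_1$ acts on $w$ by $C$, $E$ or the identity, according as $\gamma\in\mathcal A_-$, $\gamma\in\mathcal A_+$ or $\gamma\in\{\mathsf w,\mathsf o\}$. It remains to switch on $S$ over $H_{\mathsf w}$ and $R$ over $H_{\mathsf o}$.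

Let $\beta(w)\in[0,1]$ be a $C^\infty$ function of $|w|$, equal to $1$ for $|w|\le\frac1{16}$ and supported in $|w|<\frac18$. Let $\zeta_{\mathsf o},\zeta_{\mathsf w}:\mathbb T^d\to[0,1]$ be $C^\infty$ functions with disjoint supports, with $\zeta_{\mathsf o}=1$ on $H_{\mathsf o}$, $\zeta_{\mathsf w}=1$ on $H_{\mathsf w}$, and both zero on $H_\gamma$ for $\gamma\in\mathcal A_+\cup\mathcal A_-$. For $q\in\mathbb N$, $0<\varepsilon\le1$, $K\ge1$ define $\Theta(x,w)=(x,\Theta_x(w))$ for $|w|<\frac18$ by
\[
\Theta_x(w)=\begin{cases}\operatorname{Rot}_{\frac\pi{2q}\zeta_{\mathsf o}(x)\beta(w)}\,w,&x\notin\operatorname{supp}\zeta_{\mathsf w},\\[3pt]\bigl(y+\frac\varepsilon K\zeta_{\mathsf w}(x)\beta(w)\sin Kz,\ z\bigr),&x\notin\operatorname{supp}\zeta_{\mathsf o},\end{cases}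
\]
and $\Theta=\mathrm{id}$ on the rest of $M$. The two open conditions cover $\mathbb T^d$, and both formulas give the identity where both conditions hold, so $\Theta$ is $C^\infty$.

In the first case $\Theta_x(w)-w$ and its derivatives in $(x,w)$ are bounded by a constant times $1/q$. In the second case the displacement is $u=\frac\varepsilon K\zeta_{\mathsf w}\beta\sin Kz$, and
\[
du=\varepsilon\,\zeta_{\mathsf w}\beta\cos Kz\,dz+\frac\varepsilon K\sin Kz\;d(\zeta_{\mathsf w}\beta).
\]
So the $C^1$ distance from $\Theta$ to the identity is at most $C(\frac1q+\varepsilon)$, with $C$ depending on $\beta,\zeta_{\mathsf o},\zeta_{\mathsf w}$ but not on $q,\varepsilon,K$. Also $\Theta$ is a diffeomorphism for small $\varepsilon$: the first formula rotates each circle $|w|=\text{const}$, and the second is, for fixed $x,z$, an increasing function of $y$ once $\varepsilon\sup|\partial_y\beta|<1$; in both cases the derivative is invertible. Put $f=\phi_1\circ\Theta$, a $C^\infty$ diffeomorphism. We have shown: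
\begin{equation}\label{eq:uniform}
\text{for every neighborhood $\mathcal U$ of $\phi_1$ there are $q,\varepsilon$ such that $f\in\mathcal U$ for all $K\ge1$.}
\end{equation}
This is where the $C^1$ topology is used: the second derivative of $u$ in $z$ has size $\varepsilon K$, which will tend to infinity.

In coordinates, $f(x,w)=(Ax,\Phi_{a(x)}(y'),z')$ with $(y',z')=\Theta_x(w)$. We record the action of $f$ on the fiber coordinate $w$, for $x\in H_\gamma$ and $|w|\le\frac1{16}$.
\begin{itemize}
\item $\gamma\in\mathcal A_-$: $\Theta_x=\mathrm{id}$ and $a=-\lambda$, so $w\mapsto Cw$.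
\item $\gamma=\mathsf w$: $\zeta_{\mathsf w}\beta=1$ and $a=0$, so $w\mapsto Sw$.
\item $\gamma\in\mathcal A_+$: $\Theta_x=\mathrm{id}$ and $a=\lambda$, so $w\mapsto Ew$ provided $|e^\lambda y|\le\frac18$.
\item $\gamma=\mathsf o$: $\zeta_{\mathsf o}\beta=1$ and $a=0$, so $w\mapsto Rw$.
\end{itemize}

\subsection{Counting orbits}

Fix $q,\varepsilon$, let $n$ be so large that $K=\frac\varepsilon\tau e^{n\lambda}\ge200$, and use the constants \eqref{eq:constants}. A \emph{cycle} is a word of length $T$ of the form
\[
i_1\cdots i_n\ \mathsf w\ j_1\cdots j_n\ \mathsf o^q,\qquad i_1,\dots,i_n\in\mathcal A_-,\quad j_1,\dots,j_n\in\mathcal A_+.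
\]
Suppose that $x,Ax,\dots,A^{T-1}x$ lie in the sets $H_\gamma$ listed by a cycle and that $w,G(w)\in Q$. All intermediate points in \eqref{eq:cycle} have norm less than $\frac1{16}$, so at each step the list above applies, including the proviso for $\mathcal A_+$. Hence $f^T(x,w)=(A^Tx,G(w))$, whatever the cycle, and the fiber coordinate stays in the disc $\overline D=\{|w|\le\frac1{16}\}$.

\begin{proposition}\label{prop:lower}
For $k$ large and $0<\lambda<k\log\kappa$, the jump of entropy at $\phi_1$ is at least $\frac\lambda2-C_0$, even if only $C^\infty$ maps $f$ are allowed.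
\end{proposition}

\begin{proof}
Let $N\ge1$. Choose freely $N$ cycles, and repeat their concatenation periodically to get a sequence in $\mathcal A^{\mathbb Z}$; Lemma~\ref{lem:boxes}(iii) gives a point $x$ with this itinerary. Choose freely $l_0,\dots,l_{N-1}\in\{-L,\dots,L\}$ and put $l_m=0$ otherwise; Lemma~\ref{lem:horseshoe} gives an orbit $(w_m)$ of $G$ in $Q$ with $z_m\in I_{l_m}$. Then $f^{mT}(x,w_0)=(A^{mT}x,w_m)$ for all $m\ge0$.

The compact subsets $H_\gamma\times\overline D$ of $M$, $\gamma\in\mathcal A$, are pairwise disjoint, and so are the compact subsets $\mathbb T^d\times[-r,r]\times I_l$, $|l|\le L$. Let $\delta>0$ be the smallest distance between two sets of the same family; it depends on $n$ but not on $N$. If two choices differ in a cycle, the two orbits lie at some time in $[0,NT)$ in different sets of the first family. If they differ in some $l_m$, the orbits lie at time $mT<NT$ in different sets of the second family. So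
\[
s(f,NT,\delta)\ge\bigl((\#\mathcal A_-)^n(\#\mathcal A_+)^nP\bigr)^N.
\]
Letting $N\to\infty$ with $n$ fixed, and using \eqref{eq:C0} and \eqref{eq:P},
\[
h_{\mathrm{top}}(f)\ge\frac{n\log\#\mathcal A_-+n\log\#\mathcal A_++\log P}{T}\ge\frac{2n(h-C_0)+n\lambda+\log(\varepsilon/4\pi)}{2n+1+q}.
\]
Given $\mathcal U$, fix $q,\varepsilon$ as in \eqref{eq:uniform} and let $n\to\infty$. The maps $f$ stay in $\mathcal U$ and the right side tends to $h-C_0+\frac\lambda2$. Since $h\ge h_{\mathrm{top}}(\phi_1)$ by Lemma~\ref{lem:flow}, the claim follows.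
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} and of the optimality in Theorem~\ref{thm:B}]
Take $\lambda=\frac12k\log\kappa$, which tends to infinity with $k$, while $C_0$ does not depend on $k$. By Proposition~\ref{prop:lower} and Lemma~\ref{lem:flow}, the jump is at least $\frac\lambda2-C_0=(\frac12-\frac{C_0}\lambda)\chi(X)$. It is positive once $\lambda>2C_0$, and at least $(\frac12-\eta)\chi(X)>0$ once $\lambda\ge C_0/\eta$. Since $d\ge2$ is arbitrary, $\dim M=d+2$ takes every value at least $4$.
\end{proof}

\begin{remark}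
There is no conflict with (a): by (a), the maps $f$ with large entropy are not time-one maps of fields in $\mathfrak X^1_2(M)$ close to $X$. There is none with (b): the last step of the proof of Lemma~\ref{lem:flow}, applied to $\mathcal A_+$ and to $\mathcal A_-$, gives ergodic measures with $c=\lambda$ and with $c=-\lambda$. The orbits counted above spend a proportion $n/T\to\frac12$ of their time in each of the regions $a=\lambda$ and $a=-\lambda$.
\end{remark}

\section{The upper bound}\label{sec:upper}

We prove parts (i) and (ii) of Theorem~\ref{thm:B}. The entropy of $f_k$ seen by a fixed partition $\mathcal P$ into sets of diameter $\varepsilon$ passes to the limit, as long as $\mu$ does not charge the boundaries. What must be bounded is the entropy below the scale $\varepsilon$, uniformly for $g$ near $\phi_1$. Two points with the same $\mathcal P$-itinerary for a long time in the past and in the future differ by a vector that is almost in $E^c$ (Lemma~\ref{lem:cones}). So the entropy that $\mathcal P$ misses can be bounded by counting as in Ruelle's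 inequality, but in the center plane only (Lemma~\ref{lem:tail}). The splitting of the flow is not invariant under $g$; cones around it replace invariance.

\subsection{Normalization}

For $N\in\mathbb N$, the field $NX$ has flow $\phi_{Nt}$, the same splitting, time-one map $\phi_N$ and center exponent $Nc$. If $f_k\to\phi_1$, then $f_k^N\to\phi_N$, and $\nu_k$ is $f_k^N$-invariant. By (E2), inequality (i) for $(NX,f_k^N,\nu_k)$ is $N$ times inequality (i) for $(X,f_k,\nu_k)$. Let $\mathfrak m(L)=\min_{|v|=1}|Lv|$. By Lemma~\ref{lem:splitting}(i), after replacing $X$ by $NX$ with $N$ large we may assume that $f=\phi_1$ satisfies, for all $x$,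
\begin{equation}\label{eq:onestep}
\begin{gathered}
\mathfrak m(Df|_{E^u_x})\ge4,\qquad\|Df|_{E^{cs}_x}\|\le\tfrac14\mathfrak m(Df|_{E^u_x}),\\
\mathfrak m(Df^{-1}|_{E^s_x})\ge4,\qquad\|Df^{-1}|_{E^{cu}_x}\|\le\tfrac14\mathfrak m(Df^{-1}|_{E^s_x}).
\end{gathered}
\end{equation}
Conditions on a trivial bundle are void. For $v\in T_xM$ let $v^s,v^c,v^u,v^{cs},v^{cu}$ be its components for the splitting of the flow, and let $C_1\ge1$ bound the norms of these five projections.

\subsection{Nearby orbits differ by almost central vectors}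

\begin{lemma}\label{lem:cones}
Let $\alpha\in(0,1)$. There are $\varepsilon>0$ and a neighborhood $\mathcal U$ of $f$ in $\operatorname{Diff}^1(M)$ such that the following holds for all $g\in\mathcal U$ and $\ell\ge0$. If $\operatorname{dist}(g^jx,g^jx')\le\varepsilon$ for $|j|\le\ell$ and $v=\exp_x^{-1}x'$, then
\begin{equation}\label{eq:central}
|v^u|\le\max(\alpha|v^{cs}|,\ C_12^{-\ell}\varepsilon),\qquad|v^s|\le\max(\alpha|v^{cu}|,\ C_12^{-\ell}\varepsilon).
\end{equation}
\end{lemma}

\begin{proof}
We prove the first inequality; the second is the first for $-X$ and $g^{-1}$, since the second line of \eqref{eq:onestep} is the first line for the reversed flow. The main step is the following. If $\operatorname{dist}(x,x')\le\varepsilon$, $v=\exp_x^{-1}x'$ and $\tilde v=\exp_{gx}^{-1}gx'$, then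
\begin{equation}\label{eq:conestep}
|v^u|\ge\alpha|v^{cs}|\quad\Longrightarrow\quad|\tilde v^u|\ge\alpha|\tilde v^{cs}|\ \text{ and }\ |\tilde v^u|\ge2|v^u|.
\end{equation}
Let $\omega>0$, and let $\Pi:T_{fx}M\to T_{gx}M$ be parallel transport along the shortest geodesic, an isometry. If $\varepsilon$ and $\mathcal U$ are small, then by uniform continuity of $Df$ the derivative of $v\mapsto\exp_{gx}^{-1}g\exp_xv$ is within $\omega$ of $\Pi\,Df_x$ on the ball $|v|\le\varepsilon$, so $\tilde v=\Pi\,Df_xv+e$ with $|e|\le\omega|v|$. By uniform continuity of the splitting, the projections at $gx$ composed with $\Pi$ are within $\omega$ of $\Pi$ composed with the projections at $fx$. As $Df$ preserves the splitting,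
\[
|\tilde v^u-\Pi\,Df_xv^u|\le\omega_1|v|,\qquad|\tilde v^{cs}-\Pi\,Df_xv^{cs}|\le\omega_1|v|,\qquad\omega_1=\omega\,(C_1+\sup\|Df\|).
\]
Choose $\omega$ with $\omega_1(1+\alpha^{-1})\le1$. Under the hypothesis of \eqref{eq:conestep}, $|v|\le(1+\alpha^{-1})|v^u|$, so both errors are at most $|v^u|$. With $\mathfrak m_u=\mathfrak m(Df|_{E^u_x})\ge4$,
\[
|\tilde v^u|\ge(\mathfrak m_u-1)|v^u|\ge3|v^u|,\qquad\alpha|\tilde v^{cs}|\le\tfrac14\mathfrak m_u\,\alpha|v^{cs}|+\alpha|v^u|\le(\tfrac14\mathfrak m_u+1)|v^u|,
\]
and $\frac14\mathfrak m_u+1\le\mathfrak m_u-1$. This proves \eqref{eq:conestep}.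

Now suppose $|v^u|>\alpha|v^{cs}|$, and let $v_j=\exp_{g^jx}^{-1}g^jx'$. Applying \eqref{eq:conestep} at times $0,\dots,\ell-1$ gives $2^\ell|v^u|\le|v^u_\ell|\le C_1|v_\ell|\le C_1\varepsilon$.
\end{proof}

\subsection{Entropy below the scale of a partition}

A linear map from a Euclidean plane with singular values $a_1\ge a_2$ sends a disc of radius $\delta$ to an ellipse that meets about $\max(1,a_1)\max(1,a_2)$ cells of a grid of size $\delta$. Checking the cases $a_1\le1$, $a_2\le1\le a_1$ and $1\le a_2$ gives $\max(1,a_1)\max(1,a_2)=\max(1,a_1,a_1a_2)$. This suggests putting, for $g\in\operatorname{Diff}^1(M)$ and $m\ge1$,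
\[
\Gamma^g_m(x)=\max\bigl\{1,\ \|Dg^m|_{E^c_x}\|,\ |\det Dg^m|_{E^c_x}|\bigr\},
\]
where $E^c$ is always the center bundle of the flow and $|\det|$ is the area factor of $Dg^m:E^c_x\to Dg^m(E^c_x)$. The count has a multiplicative constant; working with $g^m$ makes it cost only $1/m$ times its logarithm.

\begin{lemma}\label{lem:tail}
There is a constant $C_2$ such that for every $m\ge1$ there are $\varepsilon>0$ and a neighborhood $\mathcal U$ of $f$ with the following property. For every $g\in\mathcal U$, every $g$-invariant $\nu$ and every partition $\mathcal P$ into sets of diameter at most $\varepsilon$,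
\[
h_\nu(g)\le h_\nu(g,\mathcal P)+\frac1m\Bigl(C_2+\int\log\Gamma^g_m\,d\nu\Bigr).
\]
\end{lemma}

\begin{proof}
Let $S_m=(2\sup\|Df\|)^m$. The noncentral part of a vector may be multiplied by $S_m$ in $m$ steps, so we take $\alpha=1/(4C_1(1+S_m))$. Take $\varepsilon,\mathcal U$ from Lemma~\ref{lem:cones}, with $\mathcal U$ so small that $\|Dg^m\|\le S_m$ for $g\in\mathcal U$. Fix $g,\nu,\mathcal P$ and put $G=g^m$. For small $\delta>0$ let $\{p_i\}$ be a maximal set of points at mutual distances at least $\delta$. The balls of radius $\delta$ around the $p_i$ cover $M$, so there is a partition $\mathcal Q=\mathcal Q_\delta$ with atoms $Q_i\subset\overline B(p_i,\delta)$. Choose $\ell$ with $2^{-\ell}\varepsilon\le\alpha\delta$ and put $\mathcal P^\ell=\bigvee_{|j|\le\ell}g^{-j}\mathcal P$.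

\emph{Counting claim.} Let $C_3=21^{\dim M}(4C_1+1)^2$. If $\delta$ is small, depending on $g$ and $m$, then for every atom $R$ of $\mathcal Q\vee\mathcal P^\ell$ and every $x\in R$, the set $G(R)$ meets at most $C_3\Gamma^g_m(x)$ atoms of $\mathcal Q$.

Let $x'\in R$ and $v=\exp_x^{-1}x'$. Then $|v|\le2\delta$, so all components of $v$ have norm at most $2C_1\delta$. Since $x,x'$ lie in one atom of $\mathcal P^\ell$, \eqref{eq:central} gives $|v^u|,|v^s|\le2C_1\alpha\delta$, whence
\[
|DG_xv-DG_xv^c|\le S_m\cdot4C_1\alpha\delta\le\delta.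
\]
As $G$ is $C^1$ and $M$ is compact, $|\exp_{Gx}^{-1}Gx'-DG_xv|\le\delta$ for small $\delta$. So $\exp_{Gx}^{-1}G(R)$ lies within $2\delta$ of the ellipse $\mathcal E=DG_x\{u\in E^c_x:|u|\le2C_1\delta\}$, whose semi-axes are $2C_1\delta a_1\ge2C_1\delta a_2$, with $a_1,a_2$ the singular values of $DG|_{E^c_x}$. If $Q_i$ meets $G(R)$, then $p_i$ is within $\delta$ of $G(R)$. All these points are within a bounded multiple of $\delta$ of $Gx$, where, for small $\delta$, $\exp_{Gx}^{-1}$ changes distances by a factor at most $2$. So the vectors $\exp_{Gx}^{-1}p_i$ are at mutual distances at least $\delta/2$ and within $4\delta$ of $\mathcal E$. The rectangle circumscribed to $\mathcal E$ is covered by at most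
\[
(4C_1a_1+1)(4C_1a_2+1)\le(4C_1+1)^2\max(1,a_1)\max(1,a_2)=(4C_1+1)^2\,\Gamma^g_m(x)
\]
squares of side $\delta$. The balls of radius $5\delta$ around their centers contain all the vectors $\exp_{Gx}^{-1}p_i$. Each ball contains at most $21^{\dim M}$ of them, since the disjoint open balls of radius $\delta/4$ around them lie in a ball of radius $21\delta/4$. The claim follows.

Because the claim holds for every $x\in R$, the last part of (E1) gives
\begin{equation}\label{eq:onecond}
H_\nu(G^{-1}\mathcal Q\mid\mathcal Q\vee\mathcal P^\ell)\le\sum_R\int_R\log(C_3\Gamma^g_m)\,d\nu=\log C_3+\int\log\Gamma^g_m\,d\nu.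
\end{equation}

\emph{Entropy.} Let $\mathcal P_n=\bigvee_{0\le i<nm}g^{-i}\mathcal P$, so that $\frac1nH_\nu(\mathcal P_n)\to m\,h_\nu(g,\mathcal P)$. By (E1),
\[
H_\nu\Bigl(\bigvee_{i<n}G^{-i}\mathcal Q\Bigr)\le H_\nu(\mathcal P_n)+H_\nu(\mathcal Q)+\sum_{i=0}^{n-2}H_\nu\bigl(G^{-(i+1)}\mathcal Q\mid G^{-i}\mathcal Q\vee\mathcal P_n\bigr).
\]
If $\ell\le mi\le mn-1-\ell$, then $\mathcal P_n$ refines $G^{-i}\mathcal P^\ell$, so by (E1) the $i$-th term is at most the left side of \eqref{eq:onecond}. There are at most $2\ell+2$ other terms, each at most $\log\#\mathcal Q$. Dividing by $n$ and letting $n\to\infty$,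
\[
h_\nu(G,\mathcal Q_\delta)\le m\,h_\nu(g,\mathcal P)+\log C_3+\int\log\Gamma^g_m\,d\nu.
\]
As $\delta\to0$ the left side tends to $h_\nu(G)=m\,h_\nu(g)$ by (E2). Take $C_2=\log C_3$.
\end{proof}

\subsection{Passage to the limit}

\begin{lemma}\label{lem:partition}
Let $f_k\to f$ uniformly, let $\nu_k$ be $f_k$-invariant with $\nu_k\to\mu$, and let $\mathcal P$ be a partition such that the union $\partial\mathcal P$ of the boundaries of its atoms is $\mu$-null. Then $\mu$ is $f$-invariant and $\limsup_kh_{\nu_k}(f_k,\mathcal P)\le h_\mu(f,\mathcal P)$.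
\end{lemma}

\begin{proof}
For continuous $u$, $\int u\circ f_k\,d\nu_k=\int u\,d\nu_k$ and $u\circ f_k\to u\circ f$ uniformly, so $\mu$ is $f$-invariant. Fix $n$ and $\eta>0$. The compact set $Z=\bigcup_{i<n}f^{-i}\partial\mathcal P$ is $\mu$-null; let $W\supset Z$ be open with $\mu(\overline W)<\eta$. By compactness of $M\setminus W$ there is $\delta_0>0$ with $\operatorname{dist}(f^ix,\partial\mathcal P)\ge\delta_0$ for $x\notin W$, $i<n$. The open ball $B(f^ix,\delta_0)$ is connected and disjoint from $\partial\mathcal P$, so it lies in one atom, and it contains $f_k^ix$ for large $k$. Let $U=\bigcap_{i<n}f^{-i}P_i$ and $U_k=\bigcap_{i<n}f_k^{-i}P_i$ with $P_0,\dots,P_{n-1}\in\mathcal P$. Then $U\triangle U_k\subset W$ for large $k$, so $\limsup_k|\nu_k(U_k)-\nu_k(U)|\le\limsup_k\nu_k(\overline W)\le\mu(\overline W)<\eta$. Also $\nu_k(U)\to\mu(U)$ because $\partial U\subset Z$. As $\eta$ is arbitrary, $\nu_k(U_k)\to\mu(U)$. By (E2),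
\[
\limsup_kh_{\nu_k}(f_k,\mathcal P)\le\lim_k\frac1nH_{\nu_k}\Bigl(\bigvee_{i<n}f_k^{-i}\mathcal P\Bigr)=\frac1nH_\mu\Bigl(\bigvee_{i<n}f^{-i}\mathcal P\Bigr),
\]
and we let $n\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}, parts (i) and (ii)]
Fix $m$ and take $\varepsilon$ from Lemma~\ref{lem:tail}. Around each point, all but countably many spheres are $\mu$-null; covering $M$ by finitely many balls of radius less than $\varepsilon/2$ bounded by such spheres, and taking successive differences, we get a partition $\mathcal P$ with diameters at most $\varepsilon$ and $\mu(\partial\mathcal P)=0$. The functions $\log\Gamma_m^{f_k}$ converge uniformly to the continuous function $\log\Gamma_m^f$. By Lemmas~\ref{lem:tail} and~\ref{lem:partition},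
\[
\limsup_kh_{\nu_k}(f_k)\le h_\mu(f)+\frac1m\Bigl(C_2+\int\log\Gamma^f_m\,d\mu\Bigr).
\]
Here the flow direction enters, for the only time: by Lemma~\ref{lem:c}, $\frac1m\log\Gamma^f_m\to\max\{0,c^+,c\}=c^+$ $\mu$-a.e. These functions lie between $0$ and $2\log\max(1,\sup\|Df\|)$, so letting $m\to\infty$ gives the bound with $\int c^+\,d\mu$. Apply this bound to $-X$, $f_k^{-1}\to\phi_{-1}$ and the same measures. The entropies are unchanged by (E2) and $c$ becomes $-c$, so we get the bound with $\int c^-\,d\mu$. This proves (i).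

For (ii), let $f_k\to\phi_1$ with $h_{\mathrm{top}}(f_k)$ convergent. By (E3) choose $\nu_k$ with $h_{\nu_k}(f_k)\ge h_{\mathrm{top}}(f_k)-\frac1k$, and pass to a subsequence with $\nu_k\to\mu$. The minimum in (i) is at most the mean $\frac12\int|c|\,d\mu\le\frac12\chi(X)$, by Lemma~\ref{lem:c}(iii), and $h_\mu(\phi_1)\le h_{\mathrm{top}}(\phi_1)$.
\end{proof}

\section{Dimension three}\label{sec:three}

Let $\dim M=3$. Then $E^s\oplus E^u$ is a line bundle, so one of the two is trivial. By time reversal, which replaces $f$ by $f^{-1}$ and preserves entropy, we assume $TM=E^c\oplus E^u$. By Theorem~\ref{thm:B}(i), a jump needs a limit measure $\mu$ that charges both $\{c>0\}$ and $\{c<0\}$. In dimension three, $c>0$ means that every direction transverse to the flow is expanded. We show that the measure then lives on a repelling periodic orbit, and that an ergodic measure of a nearby map that charges a neighborhood of such an orbit is trapped there. This rules out the alternation between $c>0$ and $c<0$ on which Section~\ref{sec:example} rests; there,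 the bundle $E^s$ let orbits return to the region $c>0$.

Call a periodic orbit $O$ of the flow \emph{repelling} if it has a compact neighborhood $W$ with
\begin{equation}\label{eq:repelling}
\phi_{-t}(W)\subset W\ \ (t\ge0),\qquad\sup_{y\in W}\operatorname{dist}(\phi_{-t}y,O)\to0\ \ (t\to\infty).
\end{equation}

\begin{lemma}\label{lem:repeller}
Let $m$ be an ergodic measure of $\phi_1$ with $c>0$ $m$-a.e. Then $m(O)=1$ for a repelling periodic orbit $O$.
\end{lemma}

\begin{proof}
The plan is to find a recurrent point whose transverse disc is contracted by the backward flow at all times, and to close up its orbit by the contraction principle.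

\emph{Step 1: transverse contraction on average.} Let $N_y=X(y)^\perp$, let $N_y(r)$ be its closed disc of radius $r$, let $P_y:T_yM\to N_y$ be the orthogonal projection, and let $\psi_t(y)=P_{\phi_ty}\circ D\phi_t|_{N_y}$ be the linear Poincar\'e flow. Since $D\phi_tX=X\circ\phi_t$, we have $\psi_tP_y=P_{\phi_ty}D\phi_t$. The plane $N_y$ is the sum of the lines $E^c_y\cap N_y$ and $P_y(E^u_y)$, which are continuous in $y$. For a unit vector $v\in E^c_y\cap N_y$, the rectangle spanned by $X(y)$ and $v$ has area $|X(y)|$ and its image under $D\phi_{-t}$ has area $|X(\phi_{-t}y)|\,|\psi_{-t}v|$; hence $|\psi_{-t}v|=e^{J_{-t}(y)}|X(y)|/|X(\phi_{-t}y)|$. For $v=P_yu$ with $u\in E^u_y$, $|\psi_{-t}v|\le|D\phi_{-t}u|\le C\sigma^t|u|\le C'\sigma^t|v|$. So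
\[
\|\psi_{-t}(y)\|\le C''\max\{e^{J_{-t}(y)},\sigma^t\}\qquad(t\ge0),
\]
and by Lemma~\ref{lem:c}(i), $\limsup_n\frac1n\log\|\psi_{-n}\|\le\max\{-c,\log\sigma\}<0$ $m$-a.e. These functions are uniformly bounded above, so by Fatou's lemma there are an integer $T\ge1$ and $b>0$ with $\int\log\|\psi_{-T}\|\,dm<-2b$.

\emph{Step 2: points with contraction at all times.} An average does not control the first iterates, during which a disc could leave the region where linearization is valid. The maximal ergodic theorem states that for a measure-preserving map $g$ and $u\in L^1$, the integral of $u$ over $\{\sup_{n\ge1}\sum_{j<n}u\circ g^j>0\}$ is nonnegative. Apply it to $g=\phi_{-T}$ and $u=\log\|\psi_{-T}\|+2b$. As $\int u\,dm<0$, that set does not have full measure, so its complement $\Omega$, the set of $x$ with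
\begin{equation}\label{eq:pliss}
\prod_{j<n}\|\psi_{-T}(\phi_{-jT}x)\|\le e^{-2bn}\qquad\text{for all }n\ge1,
\end{equation}
has $m(\Omega)>0$. Choose $x\in\Omega$ such that $x_n=\phi_{-nT}x$ accumulates at $x$ (Poincar\'e recurrence) and $\frac1n\sum_{j<n}\delta_{\phi_{-j}x}\to m$ (Birkhoff's theorem); both properties hold $m$-a.e.

\emph{Step 3: holonomies.} The map $\Psi_y(t,v)=\phi_t(\exp_yv)$, $t\in\mathbb R$, $v\in N_y$, is $C^1$, its derivative is continuous in $(y,t,v)$, and at $(0,0)$ it is the isomorphism $(t,v)\mapsto tX(y)+v$. By the inverse function theorem and compactness there are $r_1\in(0,\frac14]$ and $r_2>0$ such that every $\Psi_y$ is a diffeomorphism from $\{|t|<r_1,|v|<r_1\}$ onto an open set containing $B(y,r_2)$. Let $\operatorname{pr}_y:B(y,r_2)\to N_y$ be the second component of $\Psi_y^{-1}$. Then $\exp_y\operatorname{pr}_y(y')=\phi_{-t}(y')$ with $|t|<\frac14$, the derivative $D\operatorname{pr}_y(y')$ is continuous in $(y,y')$, and $D\operatorname{pr}_y(y)=P_y$. For small $r_0<r_1$ define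
\[
\mathcal H_y=\operatorname{pr}_{\phi_{-T}y}\circ\phi_{-T}\circ\exp_y:\ N_y(r_0)\to N_{\phi_{-T}y}.
\]
It fixes the origin, $D\mathcal H_y(0)=\psi_{-T}(y)$, and it follows the backward flow for a time in $(T-\frac14,T+\frac14)$. Since $\|\psi_{-T}\|$ is bounded away from zero and $D\mathcal H_y(v)$ is continuous in $(y,v)$, we may take $r_0$ so small that $\|D\mathcal H_y(v)\|\le e^b\|\psi_{-T}(y)\|$ for all $y$ and $|v|\le r_0$. Let $\mathcal H^{(n)}=\mathcal H_{x_{n-1}}\circ\dots\circ\mathcal H_{x_0}$. By induction, $\mathcal H^{(n)}$ is defined on $N_x(r_0)$ with Lipschitz constant at most $e^{bn}\prod_{j<n}\|\psi_{-T}(x_j)\|\le e^{-bn}$: indeed, by \eqref{eq:pliss} its image lies in $N_{x_n}(r_0e^{-bn})\subset N_{x_n}(r_0)$, a convex set on which $\mathcal H_{x_n}$ is defined and has Lipschitz constant at most $e^b\|\psi_{-T}(x_n)\|$.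

\emph{Step 4: closing.} The derivative of $v\mapsto\operatorname{pr}_x(\exp_yv)$, $v\in N_y$, is continuous in $(y,v)$ and is the identity at $(x,0)$. So there is $r_3>0$ such that this map is $2$-Lipschitz on $N_y(r_3)$ when $\operatorname{dist}(y,x)<r_3$. Fix $n$ with $\operatorname{dist}(x_n,x)<r_3$, $|\operatorname{pr}_x(x_n)|\le r_0/4$, $r_0e^{-bn}\le r_3$ and $2e^{-bn}\le\frac14$. The map
\[
\Phi=\operatorname{pr}_x\circ\exp_{x_n}\circ\,\mathcal H^{(n)}:\ N_x(r_0)\to N_x
\]
is $\frac14$-Lipschitz with $|\Phi(0)|\le r_0/4$, so it maps $N_x(r_0)$ into $N_x(r_0/2)$. Moreover $\exp_x\Phi(v)=\phi_{-t(v)}(\exp_xv)$ with $|t(v)-nT|\le\frac{n+1}4$, so $\frac12\le t(v)\le T':=nT+\frac{n+1}4$. Let $v_*\in N_x(r_0/2)$ be the fixed point of $\Phi$ and $p=\exp_xv_*$. Then $\phi_{-t(v_*)}p=p$, and since $X(p)\ne0$ the orbit $O$ of $p$ is periodic.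

\emph{Step 5: $O$ is repelling.} For $0<\varrho\le r_0/2$ put
\[
\Sigma(\varrho)=\exp_x\{v\in N_x:|v-v_*|\le\varrho\},\qquad W(\varrho)=\bigcup_{0\le t\le T'}\phi_{-t}\Sigma(\varrho).
\]
The sets $W(\varrho)$ are compact, and $\sup_{y\in W(\varrho)}\operatorname{dist}(y,O)\to0$ as $\varrho\to0$ by uniform continuity of the flow on $[-T',0]\times M$. Let $y\in\Sigma(\varrho)$. Iterating $\Phi$ gives times $0=t_0<t_1<\cdots$ with $t_{i+1}-t_i\in[\frac12,T']$ and $\phi_{-t_i}y\in\Sigma(4^{-i}\varrho)$. If $t\ge jT'$ and $t_i\le t<t_{i+1}$, then $i\ge j$ because $t_j\le jT'$, and so $\phi_{-t}y\in W(4^{-i}\varrho)\subset W(4^{-j}\varrho)$. Since every point of $W(\varrho)$ is $\phi_{-s}y$ with $s\ge0$ and $y\in\Sigma(\varrho)$, we get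
\[
\phi_{-t}W(\varrho)\subset W(4^{-j}\varrho)\qquad(t\ge jT',\ j\ge0).
\]
Thus $W=W(r_0/2)$ satisfies \eqref{eq:repelling}. It is a neighborhood of $O$: the flow box $\Psi_x\{|t|<r_1,\ |v-v_*|<r_0/2\}$ is an open set containing $p$, its image under $\phi_{-s}$ lies in $W$ for $s\ge r_1$, and every point of $O$ is $\phi_{-s}p$ for some $s\ge r_1$.

Finally $x\in\Sigma(r_0/2)\subset W$ because $|v_*|\le r_0/2$, so $\operatorname{dist}(\phi_{-j}x,O)\to0$. The averages $\frac1n\sum_{j<n}\delta_{\phi_{-j}x}$ give mass tending to $1$ to every closed neighborhood of $O$, so their limit $m$ satisfies $m(O)=1$.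
\end{proof}

\begin{lemma}\label{lem:trap}
Let $O$ be a repelling periodic orbit. Let $f_k\to\phi_1$ in $\operatorname{Diff}^1(M)$, let $\nu_k$ be ergodic for $f_k$ and $\nu_k\to\mu$. If $\mu(O)>0$, then $\mu(O)=1$.
\end{lemma}

\begin{proof}
Let $W$ be as in \eqref{eq:repelling}, and choose $n_0\ge1$ with $\phi_{-n_0}W\subset\operatorname{int}W$. For large $k$, $f_k^{-n_0}W\subset\operatorname{int}W$, because $W$ is compact and $f_k^{-n_0}\to\phi_{-n_0}$ uniformly. Then $U_k=\bigcup_{j=0}^{n_0-1}f_k^{-j}W$ satisfies $f_k^{-1}U_k\subset U_k$. Since $\nu_k(f_k^{-1}U_k)=\nu_k(U_k)$, the set $U_k$ is invariant up to a null set, and $\nu_k(U_k)\in\{0,1\}$ by ergodicity. As $\liminf_k\nu_k(\operatorname{int}W)\ge\mu(\operatorname{int}W)\ge\mu(O)>0$, we get $\nu_k(U_k)=1$ for large $k$. Given $\delta>0$, the set $U_k$ lies in the closed $\delta$-neighborhood $W_\delta$ of $W$ for large $k$, because $\phi_{-j}W\subset W$ and $f_k^{-j}\to\phi_{-j}$ uniformly. So $\mu(W_\delta)\ge\limsup_k\nu_k(W_\delta)=1$ for all $\delta$, and $\mu(W)=1$. By invariance $\mu(\phi_{-j}W)=1$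 for all $j$, and $\bigcap_j\phi_{-j}W\subset O$ by \eqref{eq:repelling}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $f_k\to\phi_1$ with $h_{\mathrm{top}}(f_k)\to H$. By (E3) choose ergodic measures $\nu_k$ with $h_{\nu_k}(f_k)\ge h_{\mathrm{top}}(f_k)-\frac1k$, and pass to a subsequence with $\nu_k\to\mu$. We must show $H\le h_{\mathrm{top}}(\phi_1)$.

If $\mu\{c>0\}=0$, then $\int c^+\,d\mu=0$, and Theorem~\ref{thm:B}(i) gives $H\le h_\mu(\phi_1)\le h_{\mathrm{top}}(\phi_1)$.

Suppose $\mu\{c>0\}>0$. There are at most countably many repelling periodic orbits: the nonempty open sets $\operatorname{int}W$ attached to distinct orbits are disjoint, since a backward orbit cannot converge to two disjoint compact sets. On a periodic orbit $c$ exists and is constant. Let $O_1,O_2,\dots$ be the repelling orbits on which $c>0$. The set $\{c>0\}$ is invariant, so each ergodic $m$ gives it mass $0$ or $1$, and in the second case $m(\bigcup_iO_i)=1$ by Lemma~\ref{lem:repeller}. By (E6), $\mu(\bigcup_iO_i)\ge\mu\{c>0\}>0$, so $\mu(O_i)>0$ for some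 $i$, and $\mu(O_i)=1$ by Lemma~\ref{lem:trap}. Then $\int c^-\,d\mu=0$. Also $h_\mu(\phi_1)=0$, because $\phi_1|_{O_i}$ is conjugate to a circle rotation, an isometry, which has zero topological entropy. Theorem~\ref{thm:B}(i) gives $H\le0\le h_{\mathrm{top}}(\phi_1)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{RSY}
Mario Rold\'an, Radu Saghin and Jiagang Yang, \emph{Entropy of partially hyperbolic flows with center dimension two}, arXiv:1811.01002 (2018).

\end{thebibliography}
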